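\title{L\'evy's Inequalities for the Pseudo-Area of Cyclic Polygons}

\begin{abstract}
For a convex $n$-gon inscribed in a circle, with sides $a_1,\dots,a_n$, perimeter $L$ and area $A$, let
$P=\frac{L^2}{4}\prod_i(1-2a_i/L)^{1/2}$. By the formulas of Heron and Brahmagupta, $A=P$ when $n=3$ and $n=4$. A conjecture of P.~L\'evy states that for $n\ge5$ the ratio $A/P$ is less than $1$ and is smallest for the regular $n$-gon only. We prove it. The main step is that moving length from a shorter side to a longer one, with the perimeter fixed, strictly increases $A/P$ when $n\ge 5$. It follows that $A/P$ is a Schur convex function of the side lengths. We also determine the range of $A/P$ and give a sharp upper bound for it in terms of the fifth largest side.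
\end{abstract}

\section{The pseudo-area of a cyclic polygon}

By a \emph{cyclic $n$-gon} we mean a convex plane $n$-gon inscribed in a circle. Let $a_1,\dots,a_n$ be its side lengths, $L_n=a_1+\dots+a_n$ its perimeter and $A_n$ its area. Among all $n$-gons with given side lengths, the convex cyclic one has the largest area. When is that area given by a simple formula? With semiperimeter $L/2$, the formulas of Heron and Brahmagupta read
\[
A_3=\sqrt{\tfrac L2\textstyle\prod_{i=1}^{3}\bigl(\tfrac L2-a_i\bigr)},\qquad
A_4=\sqrt{\textstyle\prod_{i=1}^{4}\bigl(\tfrac L2-a_i\bigr)},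
\]
the second one for cyclic quadrilaterals. Factoring $L/2$ out of every factor gives both formulas the same shape, and this shape makes sense for every $n$. The \emph{pseudo-area} is
\[
P_n=\frac{L_n^2}{4}\sqrt{\Bigl(1-\frac{2a_1}{L_n}\Bigr)\Bigl(1-\frac{2a_2}{L_n}\Bigr)\cdots\Bigl(1-\frac{2a_n}{L_n}\Bigr)} .
\]
Each factor is positive, because each side is shorter than the sum of the others. Put
\[
\varphi_n=\frac{A_n}{P_n}.
\]
This ratio is scale invariant, and it measures how far the pattern of Heron and Brahmagupta fails: $\varphi_3=\varphi_4=1$ for all cyclic triangles and quadrilaterals.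

Two simple cases suggest what to expect for $n\ge5$. If one side shrinks to $0$ while the others tend to the sides of a cyclic $(n-1)$-gon, then the factor of the short side in $P_n$ tends to $1$, and $\varphi_n$ turns into $\varphi_{n-1}$. So a pentagon close to a quadrilateral in this sense has $\varphi_5$ close to $1$. At the other extreme, the regular $n$-gon of circumradius $1$ has sides $2\sin\frac\pi n$ and area $n\sin\frac\pi n\cos\frac\pi n$, so its ratio is
\begin{equation}\label{eq:regular}
\varphi_n^0=\frac{1}{n\tan\frac{\pi}{n}\,\bigl(1-\frac2n\bigr)^{n/2}} .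
\end{equation}
Here $\varphi_3^0=\varphi_4^0=1$, and $\varphi^0_n\to e/\pi<1$, since $n\tan\frac\pi n\to\pi$ and $(1-\frac2n)^{n/2}\to e^{-1}$. One may guess that every $n$-gon lies between these extremes. This is a conjecture of P.~L\'evy, stated in \cite{Chouikha}: for $n\ge5$,
\[
\varphi_n^0<\varphi_n<1,
\]
where the left inequality is meant for non-regular polygons. We prove it.

\begin{theorem}\label{thm:levy}
Let $n\ge5$. Every cyclic $n$-gon satisfies $\varphi_n^0\le\varphi_n<1$, and equality on the left holds only for the regular $n$-gon.
\end{theorem}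

\noindent\textbf{The idea.} Fix the perimeter and move a little length from a shorter side to a longer one. Both $A_n$ and $P_n$ decrease, so the question is which of them decreases faster in proportion. We shall see that the answer depends only on the \emph{other} sides, through an explicit trigonometric expression $K$ in half the angles that they subtend at the center. If there are two other sides, then $K=0$, which is Brahmagupta's formula in infinitesimal form. If there are three or more, then $K>0$: the pseudo-area decreases faster and $\varphi_n$ grows. Leveling the sides therefore lowers $\varphi_n$, down to the value of the regular polygon. Emptying the shortest side into the others raises $\varphi_n$ and removes a side; repeating this, we arrive at a quadrilateral, where $\varphi_4=1$.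

Section~\ref{sec:angles} introduces the angles as coordinates. Section~\ref{sec:transfer} computes the effect of a transfer, with a family of pentagons worked by hand. Section~\ref{sec:K} proves the inequality for $K$, and Section~\ref{sec:proof} proves Theorem~\ref{thm:levy}. Section~\ref{sec:schur} shows that $\varphi_n$ is Schur convex, and Section~\ref{sec:stability} determines the values of $\varphi_n$ and how close to $1$ they come.

\section{Sides and half-angles}\label{sec:angles}

Let $n\ge3$. Let a cyclic $n$-gon have circumradius $R$, and let side $i$ cut off an arc of angle $2\theta_i$ on the side away from the polygon. Then $\theta_i\in(0,\pi)$ and $\sum\theta_i=\pi$. Moreover $a_i=2R\sin\theta_i$, and the area is $\frac12R^2\sum\sin2\theta_i$, as one sees by cutting the polygon into signed triangles from the center; a triangle counts negatively when $\theta_i>\pi/2$, that is, when the center lies beyond side $i$. Put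
\[
S=\sum_i\sin\theta_i,\qquad \alpha=\tfrac12\sum_i\sin2\theta_i,
\]
so that $L=2RS$ and $A=R^2\alpha$. With the relative side lengths $x_i=a_i/L=\sin\theta_i/S$, the definition of $P_n$ gives
\begin{equation}\label{eq:phi}
\varphi_n=\frac{\alpha}{S^2\prod_i(1-2\sin\theta_i/S)^{1/2}}=\frac{\alpha\,S^{n/2-2}}{\sqrt{\prod_i(S-2\sin\theta_i)}} .
\end{equation}
We shall let sides shrink to $0$, so we admit zero entries and work with
\begin{align*}
X_n&=\Bigl\{x\in[0,\tfrac12)^n:\ \textstyle\sum x_i=1\Bigr\},\\
T_n&=\Bigl\{\theta\in[0,\pi)^n:\ \textstyle\sum\theta_i=\pi,\ \text{at least three }\theta_i>0\Bigr\}.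
\end{align*}
The set $X_n$ is convex, and each of its points has at least three positive entries.

The ratio is to be studied as a function of the sides, while \eqref{eq:phi} is explicit in the angles. The next lemma lets us pass from one to the other. The only difficulty is that $\theta_i$ cannot be recovered from $\sin\theta_i$ when $\theta_i$ may exceed $\pi/2$; but only the longest side can have such an angle.

\begin{lemma}\label{lem:bijection}
The map $M(\theta)=(\sin\theta_i/S)_i$ is a bijection from $T_n$ onto $X_n$, and near each point of $X_n$ its inverse is the restriction of a $C^\infty$ map.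
\end{lemma}

\begin{proof}
\emph{$M$ maps $T_n$ into $X_n$.} For $u,v>0$ with $u+v<\pi$ we have $\sin(u+v)=\sin u\cos v+\cos u\sin v<\sin u+\sin v$. Let $\theta\in T_n$. If $\theta_i>0$, at least two other angles are positive, and hence $\sin\theta_i=\sin\bigl(\sum_{j\ne i}\theta_j\bigr)<\sum_{j\ne i}\sin\theta_j$. If $\theta_i=0$, this inequality is trivial. It says that $\sin\theta_i/S<\frac12$.

\emph{Reduction to one equation.} Let $x\in X_n$, and let $x_1$ be maximal, without loss of generality. Suppose $M(\theta)=x$. If $\theta_i\ge\pi/2$ for some $i\ge2$, then $\theta_1<\pi-\theta_i\le\pi/2$, because a third angle is positive. So $\sin\theta_1<\sin\theta_i$, contrary to $x_1\ge x_i$. Hence $\theta_i<\pi/2$ for $i\ge2$, and with $s=S$ and $\beta(s)=\sum_{i\ge2}\arcsin(sx_i)$,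
\begin{equation}\label{eq:q}
\theta_i=\arcsin(sx_i)\ (i\ge2),\qquad \theta_1=\pi-\beta(s),\qquad q(s):=\frac{\sin\beta(s)}{s}-x_1=0 .
\end{equation}
Since $\theta_1>0$, here $s$ lies in the interval $J=\{s>0:\ s\max_{i\ge2}x_i<1,\ \beta(s)<\pi\}=(0,s^*)$. Conversely, if $s\in J$ and $q(s)=0$, then \eqref{eq:q} defines $\theta\in T_n$ with $\sin\theta_i=sx_i$ for all $i$. Summing over $i$ gives $S=s$, so $M(\theta)=x$. We must show that $q$ has exactly one zero in $J$.

\emph{Monotonicity of $q$.} Since $s\beta'(s)=\sum_{i\ge2}\tan\theta_i$ with $\theta_i=\arcsin(sx_i)$, on $J$ we have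
\[
s\,\frac{d}{ds}\log\frac{\sin\beta}{s}=\cot\beta\sum_{i\ge2}\tan\theta_i-1<0 .
\]
This is clear if $\beta\ge\pi/2$. If $\beta<\pi/2$, it holds because $\tan(u+v)=\frac{\tan u+\tan v}{1-\tan u\tan v}>\tan u+\tan v$ for $u,v>0$, $u+v<\pi/2$, and at least two of $\theta_2,\dots,\theta_n$ are positive. So $q'<0$ on $J$. Also $q(s)\to\sum_{i\ge2}x_i-x_1=1-2x_1$ as $s\to0^+$. (This paragraph used only that the $x_i$ are nonnegative with sum $1$ and that at least two of $x_2,\dots,x_n$ are positive. In Section~\ref{sec:stability} we shall use it once with $x_1=\frac12$.)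

\emph{Exactly one zero.} The limit of $q$ at $0$ is $1-2x_1>0$. As $s\to s^*$ there are two cases. If $\beta\to\pi$, then $q\to-x_1<0$. Otherwise $s^*=1/x'$ with $x'=\max_{i\ge2}x_i$; one of the terms of $\beta$ tends to $\pi/2$ and another has a positive limit, so $\pi/2<\beta(s^*)<\pi$ and $q\to x'\sin\beta(s^*)-x_1<x'-x_1\le0$. So $q$ has exactly one zero.

\emph{Smoothness.} The function $q$ is smooth in $(s,x)$ near the zero, since $\arcsin$ is smooth on $(-1,1)$, and $\partial q/\partial s\ne0$ there. The implicit function theorem gives a smooth local solution $s(x)$, hence a smooth $\theta(x)$ by \eqref{eq:q}. For nearby $x\in X_n$ the sines of these angles are $s(x)x_i$ and the angles lie in $T_n$, so $M(\theta(x))=x$; as $M$ is injective, $\theta(x)=M^{-1}(x)$.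
\end{proof}

By Lemma~\ref{lem:bijection}, the side lengths, taken in order, determine a cyclic polygon up to congruence, and every point of $X_n$ with all entries positive comes from a cyclic $n$-gon. From now on $\varphi_n$ denotes the function on $X_n$ obtained from \eqref{eq:phi} with $\theta=M^{-1}(x)$. It is continuous and symmetric. Here $\alpha>0$, because after dropping the zero angles $R^2\alpha$ is the area of a nondegenerate convex polygon. A zero side does not matter:
\begin{equation}\label{eq:drop}
\varphi_n(x_1,\dots,x_{n-1},0)=\varphi_{n-1}(x_1,\dots,x_{n-1})\qquad(n\ge4).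
\end{equation}
We normalize $L=1$, so $a_i=x_i$ and $R=1/(2S)$.

\begin{lemma}\label{lem:dA}
Along any $C^1$ family of cyclic polygons (zero sides allowed), $dA=\sum_iR\cos\theta_i\,da_i$.
\end{lemma}

\begin{proof}
From $a_i=2R\sin\theta_i$ we get $R\cos\theta_i\,da_i=R\sin2\theta_i\,dR+2R^2\cos^2\theta_i\,d\theta_i$. Since $2\cos^2\theta_i=\cos2\theta_i+1$ and $\sum d\theta_i=0$, summing gives $\sum_i(R\sin2\theta_i\,dR+R^2\cos2\theta_i\,d\theta_i)$, which is the differential of $A=\frac12R^2\sum\sin2\theta_i$.
\end{proof}

The coefficient $R\cos\theta_i$ is the signed distance from the center to side $i$. It is smaller for longer sides, so moving length from a shorter side to a longer one decreases the area.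

\section{The effect of a transfer}\label{sec:transfer}

Let $x\in X_n$ with $x_i>x_j>0$. For small $|t|$ the point $x+t(e_i-e_j)$ lies in $X_n$, where $e_1,\dots,e_n$ is the standard basis. Let $\partial=\frac{d}{dt}\big|_{t=0}$ along this segment. By Lemma~\ref{lem:bijection} all quantities are smooth in $t$. Write $a=\theta_i$, $b=\theta_j$, so $\sin a>\sin b$. Since a third angle is positive, $a+b<\pi$, and therefore $a>b$. Put
\[
Q=(S-2\sin a)(S-2\sin b)>0 .
\]

\begin{lemma}\label{lem:rate}
With this notation,
\[
\partial\log\varphi_n=\frac1R\Bigl[\frac{\sin a-\sin b}{Q}-\frac{\cos b-\cos a}{\alpha}\Bigr].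
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:dA} and $A=R^2\alpha$, we have $\partial\log A=(\cos a-\cos b)/(R\alpha)$. With $L=1$ fixed, $-\log P_n$ is a constant plus $-\frac12\sum_k\log(1-2x_k)$, and the derivative of $-\frac12\log(1-2x_k)$ in $x_k$ is
\[
\frac{1}{1-2x_k}=\frac{1}{2R(S-2\sin\theta_k)} .
\]
Hence
\[
-\partial\log P_n=\frac1{2R}\Bigl[\frac1{S-2\sin a}-\frac1{S-2\sin b}\Bigr]=\frac{\sin a-\sin b}{RQ}.\qedhere
\]
\end{proof}

Both fractions in the bracket are positive: area and pseudo-area both decrease, and their rates must be compared. The following pentagons show what happens.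

\begin{example}\label{ex:hexagon}
Glue half of a regular hexagon to a right triangle along a common diameter of the unit circle. The result is a cyclic pentagon with three sides of length $1$, for which $\theta_k=\pi/6$, and with the two legs $2\sin a$ and $2\sin b$, where $a+b=\pi/2$. Let $a>b$. Since $\cos b=\sin a$ and $\cos a=\sin b$, the bracket in Lemma~\ref{lem:rate} is
\[
(\sin a-\sin b)\Bigl(\frac1Q-\frac1\alpha\Bigr),
\]
and it has the sign of $\alpha-Q$. The number $\alpha$ is the area, $\alpha=\frac{3\sqrt3}{4}+\sin2a$. From $S=\frac32+\sin a+\cos a$ we get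
\[
Q=\bigl(\tfrac32\bigr)^2-(\sin a-\cos a)^2=\tfrac54+\sin2a .
\]
Both depend on the position of the vertex of the right angle, but their difference does not:
\[
\alpha-Q=\frac{3\sqrt3-5}{4}>0,\qquad\text{because }27>25 .
\]
So at each of these pentagons, transferring length from the shorter leg to the longer one increases $\varphi_5$ to first order. If instead we glue the triangle to half of a square, so that the other angles are $\frac\pi4,\frac\pi4$, the same computation gives $\alpha=1+\sin2a$ and $Q=2-(\sin a-\cos a)^2=1+\sin2a$, so $\alpha-Q=0$, in agreement with $\varphi_4=1$.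
\end{example}

This cancellation is general. For $\psi\in[0,\pi)^m$ with $\tau=\sum\psi_k\in(0,\pi)$ put
\begin{equation}\label{eq:K}
K(\psi)=\sin\tau+\tfrac12\sum_k\sin2\psi_k-\cot\tfrac\tau2\Bigl(\sum_k\sin\psi_k\Bigr)^2 .
\end{equation}
Zero entries do not affect $K$.

\begin{proposition}\label{prop:identity}
Let $x\in X_n$ with $x_i>x_j>0$, write $a=\mu+\delta$, $b=\mu-\delta$, and let $\psi=(\theta_k)_{k\ne i,j}$ be the other angles. Then
\[
\partial\log\varphi_n=\frac{2\sin\delta\,\cos\mu}{R\,\alpha\,Q}\,K(\psi),
\]
and the factor in front of $K(\psi)$ is positive.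
\end{proposition}

\begin{proof}
The other angles have sum $\tau=\pi-2\mu$, and $0<2\mu=a+b<\pi$. So $0<\tau<\pi$ and $0<\mu<\pi/2$. Since $a>b$ and $a,b\in(0,\pi)$, we have $0<\delta<\pi/2$. So the factor is positive. With $\sin a-\sin b=2\cos\mu\sin\delta$ and $\cos b-\cos a=2\sin\mu\sin\delta$, Lemma~\ref{lem:rate} becomes
\begin{equation}\label{eq:sign}
\partial\log\varphi_n=\frac{2\sin\delta\,\sin\mu}{R\,\alpha\,Q}\,\bigl[\alpha\cot\mu-Q\bigr].
\end{equation}
Let $B=\sum_{k\ne i,j}\sin\theta_k$ and $C=\frac12\sum_{k\ne i,j}\sin2\theta_k$. Since $S=B+\sin a+\sin b$, the two factors of $Q$ are $B\mp(\sin a-\sin b)$, and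
\[
Q=B^2-4\cos^2\mu\sin^2\delta .
\]
Since $\frac12(\sin2a+\sin2b)=\sin2\mu\cos2\delta$ and $\sin2\mu\cot\mu=2\cos^2\mu$,
\[
\alpha\cot\mu=C\cot\mu+2\cos^2\mu\,(1-2\sin^2\delta).
\]
The terms with $\delta$ cancel in the difference. As $2\cos^2\mu=\cot\mu\sin2\mu$, $\sin2\mu=\sin\tau$ and $\tan\mu=\cot\frac\tau2$,
\[
\alpha\cot\mu-Q=C\cot\mu+2\cos^2\mu-B^2=\cot\mu\,\bigl[C+\sin\tau-B^2\cot\tfrac\tau2\bigr]=\cot\mu\,K(\psi).
\]
Insert this in \eqref{eq:sign}.
\end{proof}

\section{The sign of $K$ and the transfer principle}\label{sec:K}

In the unit circle, the sides with half-angles $\psi_k$ form a chain of chords in an arc of angle $2\tau$. In \eqref{eq:K}, $\sum\sin\psi_k$ is half the length of the chain, and $\frac12\sum\sin2\psi_k$ is the signed area between the chain and the center. Subdividing the arc lengthens the chain, and $K\ge0$ says that the area gains enough to compensate for the gain in squared length. There is little room: for $\psi=(\frac\pi6,\frac\pi6,\frac\pi6)$ the positive and the negative terms have sizes $1+\frac{3\sqrt3}4$ and $\frac94$, and differ by $\frac{3\sqrt3-5}4<\frac1{20}$.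 So we do not estimate the terms separately. Instead we merge two angles into one and watch $K$ decrease, until two angles are left and $K=0$.

\begin{lemma}\label{lem:K}
$K(\psi)=0$ if at most two of the $\psi_k$ are positive, and $K(\psi)>0$ if at least three are positive.
\end{lemma}

\begin{proof}
\emph{At most two positive entries.} Since zero entries do not affect $K$, we may assume that there are exactly two entries, one of which may be $0$. Write them as $\frac\tau2\pm\delta$. Then
\[
K=\sin\tau+\sin\tau\cos2\delta-\cot\tfrac\tau2\cdot4\sin^2\tfrac\tau2\cos^2\delta=2\sin\tau\cos^2\delta-2\sin\tau\cos^2\delta=0 .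
\]

\emph{At least three positive entries.} Drop the zero entries and let $m\ge3$ be the number of entries left. We use induction on $m$. Order the entries so that $\psi_1\ge\psi_2$, write $\psi_1=\sigma+\delta$, $\psi_2=\sigma-\delta$ with $0\le\delta<\sigma$, and let $2\rho=\psi_3+\dots+\psi_m>0$. Then $\tau/2=\sigma+\rho<\pi/2$. Put
\[
B=\sum_{k\ge3}\sin\psi_k\le2\rho,\qquad C=\tfrac12\sum_{k\ge3}\sin2\psi_k .
\]
Keep $\sigma$ and $\psi_3,\dots,\psi_m$ fixed and vary $u=\cos\delta$. Since $\sin\psi_1+\sin\psi_2=2u\sin\sigma$ and $\frac12(\sin2\psi_1+\sin2\psi_2)=\sin2\sigma\cos2\delta$, we have $K(\psi)=k(\cos\delta)$ with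
\[
k(u)=\sin\tau+C+\sin2\sigma\,(2u^2-1)-\cot\tfrac\tau2\,(B+2u\sin\sigma)^2 .
\]
Merging $\psi_1$ and $\psi_2$ corresponds to $\delta=\sigma$, that is, $u=\cos\sigma$:
\[
k(\cos\sigma)=K(2\sigma,\psi_3,\dots,\psi_m)\ge0 ,
\]
by the case of two entries if $m=3$ and by induction if $m>3$. Since $\cos\sigma<\cos\delta\le1$, it remains to show that $k$ is strictly increasing on $[\cos\sigma,1]$. We compute
\begin{align*}
k'(u)&=4\sin\sigma\Bigl[2u\bigl(\cos\sigma-\sin\sigma\cot\tfrac\tau2\bigr)-B\cot\tfrac\tau2\Bigr]\\
&=\frac{4\sin\sigma}{\sin(\tau/2)}\Bigl[2u\sin\rho-B\cos(\rho+\sigma)\Bigr],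
\end{align*}
because $\cos\sigma\sin\frac\tau2-\sin\sigma\cos\frac\tau2=\sin(\frac\tau2-\sigma)=\sin\rho$. For $u\ge\cos\sigma$, using $\sin\rho>\rho\cos\rho$ for $0<\rho<\pi/2$ and $\cos\rho\cos\sigma>\cos(\rho+\sigma)>0$,
\[
2u\sin\rho\ge2\cos\sigma\sin\rho>2\rho\cos\rho\cos\sigma>2\rho\cos(\rho+\sigma)\ge B\cos(\rho+\sigma).
\]
So $k'>0$ on $[\cos\sigma,1]$, and $K(\psi)=k(\cos\delta)>k(\cos\sigma)\ge0$.
\end{proof}

\begin{theorem}[Transfer principle]\label{thm:transfer}
Let $n\ge4$, $x\in X_n$, $i\ne j$, $x_i\ge x_j$, $t_1>0$, and let $x(t)=x+t(e_i-e_j)\in X_n$ for $0\le t\le t_1$. Then $t\mapsto\varphi_n(x(t))$ is nondecreasing on $[0,t_1]$. It is strictly increasing if at least three of the other coordinates $x_k$ $(k\ne i,j)$ are positive.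
\end{theorem}

\begin{proof}
For $0<t<t_1$ we have $x_i(t)>x_j(t)>0$, so Proposition~\ref{prop:identity}, applied at the point $x(t)$, and Lemma~\ref{lem:K} show that the derivative of $\log\varphi_n(x(t))$ is nonnegative, and positive if at least three other coordinates are positive. Continuity on $[0,t_1]$ does the rest.
\end{proof}

If at most two other coordinates are positive, then $K=0$ and $\varphi_n(x(t))$ is constant. So strictness does require three other sides; this is where $n\ge5$ enters.

\section{Proof of L\'evy's inequalities}\label{sec:proof}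

\begin{proof}[Proof of Theorem~\ref{thm:levy}]
\emph{Left inequality: leveling the sides.} Let $x\in X_n$ have positive entries, not all equal. Choose $i,j$ with $x_i>\frac1n>x_j$ and move $t=\min(x_i-\frac1n,\frac1n-x_j)$ from side $i$ to side $j$. Afterwards side $i$ has length at least $\frac1n$ and side $j$ at most $\frac1n$, and all coordinates are still positive and below $\frac12$. Read backwards, this is a transfer as in Theorem~\ref{thm:transfer}, and the other $n-2\ge3$ coordinates are positive. So $\varphi_n$ strictly decreases, while the number of coordinates equal to $\frac1n$ increases. After at most $n-1$ steps the polygon is regular, so $\varphi_n(x)>\varphi_n^0$.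

\emph{Right inequality: emptying the shortest side.} Let $x\in X_n$ have positive entries, and let $x_n$ be minimal. We want to distribute $x_n$ over the other sides without letting any of them reach $\frac12$, so we distribute it in proportion to the room $\frac12-x_i$ that side $i$ has. The total room is
\[
\Sigma=\sum_{i<n}\bigl(\tfrac12-x_i\bigr)=\frac{n-3}2+x_n>x_n .
\]
Hence $t_i=x_n(\frac12-x_i)/\Sigma$ satisfies $0<t_i<\frac12-x_i$, and $\sum_{i<n}t_i=x_n$. Move $t_1$ from side $n$ to side $1$, then $t_2$ from side $n$ to side $2$, and so on up to side $n-1$. At each moment the receiving side is at least as long as side $n$, all coordinates stay below $\frac12$, and the $n-2\ge3$ other coordinates are positive. By Theorem~\ref{thm:transfer} and \eqref{eq:drop},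
\begin{equation}\label{eq:step}
\varphi_n(x)<\varphi_n(x_1+t_1,\dots,x_{n-1}+t_{n-1},0)=\varphi_{n-1}(x_1+t_1,\dots,x_{n-1}+t_{n-1}).
\end{equation}
The new point again has positive entries below $\frac12$. Repeating this until four sides remain, and using Brahmagupta's formula $\varphi_4=1$, we obtain $\varphi_n(x)<1$.
\end{proof}

\begin{remark}
Brahmagupta's formula for cyclic quadrilaterals also comes out of the argument. For $n=4$ every transfer leaves $\varphi_4$ constant, and leveling leads from any $x\in X_4$ with positive entries to the square. Hence $\varphi_4=\varphi_4^0=1$.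
\end{remark}

\section{Schur convexity}\label{sec:schur}

For $x,y\in\mathbb R^n$ with the same sum, $y$ \emph{majorizes} $x$, written $x\prec y$, if for every $k$ the sum of the $k$ largest entries of $x$ is at most the sum of the $k$ largest entries of $y$. A \emph{T-transform} acts on two coordinates of a vector $z$ and replaces $(z_i,z_j)$ by $(\lambda z_i+(1-\lambda)z_j,\ (1-\lambda)z_i+\lambda z_j)$ with $0\le\lambda\le1$. By the Hardy--Littlewood--P\'olya/Muirhead lemma \cite[Lemma 2.B.1]{MOA}, if $x\prec y$, then $x$ arises from $y$ by finitely many T-transforms. So Theorem~\ref{thm:transfer} compares $\varphi_n$ at any two points related by majorization.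

\begin{theorem}[Schur convexity]\label{thm:schur}
Let $n\ge5$ and let $x,y\in X_n$ with $x\prec y$. Then $\varphi_n(x)\le\varphi_n(y)$. The inequality is strict if $y$ is not a permutation of $x$ and $x$ has at least five positive entries, in particular if $x$ comes from a genuine $n$-gon.
\end{theorem}

\begin{proof}
Pass from $y$ to $x$ by finitely many T-transforms. All intermediate vectors lie in $X_n$, since their entries remain nonnegative and at most $\max y_i<\frac12$. Consider one step, acting on the coordinates $z_i\ge z_j$ of an intermediate vector $z$. It keeps the sum of the two entries and does not increase the absolute value of their difference. Hence, up to exchanging the two entries, it replaces them by $z_i-s$ and $z_j+s$ with $0\le s\le\frac12(z_i-z_j)$. For $s=0$ we call the step trivial; it is then at most an exchange of two entries. For $s>0$ it is the reverse of a transfer as in Theorem~\ref{thm:transfer}, up to a permutation, and permutations do not change $\varphi_n$. So $\varphi_n$ does not increase along the way from $y$ to $x$.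

If $y$ is not a permutation of $x$, some step is nontrivial, and the last nontrivial one ends at a permutation of $x$. If $x$ has at least five positive entries, then at least three positive coordinates are not involved in that step, so $\varphi_n$ strictly decreases there.
\end{proof}

\section{The values of $\varphi_n$, and how close to $1$ they come}\label{sec:stability}

The ratio is $1$ for quadrilaterals, so $\varphi_n$ should be close to $1$ exactly when at most four sides matter. The relevant quantity is the fifth largest side.

\begin{theorem}\label{thm:values}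
Let $n\ge5$.
\begin{enumerate}
\item[(1)] The set of values of $\varphi_n$ on cyclic $n$-gons is exactly $[\varphi_n^0,1)$. Also $\varphi_n^0<\varphi_{n-1}^0$ and $\varphi_n^0\downarrow e/\pi$. Hence $e/\pi<\varphi_n<1$ for all $n\ge5$, with both constants best possible.
\item[(2)] Let $a_{(5)}$ be the fifth largest side. If $a_{(5)}\ge\varepsilon L_n$ with $0<\varepsilon\le\frac18$, then
\[
\varphi_n^2<1-\frac{4\varepsilon^2(1-6\varepsilon)}{3(1-2\varepsilon)^3},
\]
and the right side is the exact supremum of $\varphi_n^2$ under this constraint.
\item[(3)] For a sequence of cyclic $n$-gons ($n$ fixed), $\varphi_n\to1$ if and only if $a_{(5)}/L_n\to0$.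
\end{enumerate}
\end{theorem}

\begin{proof}[Proof of (1)]
The points of $X_n$ with positive entries form a convex set, on which $\varphi_n$ is continuous. By Theorem~\ref{thm:levy} the minimum is $\varphi_n^0$, and all values are below $1$. By continuity on $X_n$ and \eqref{eq:drop}, $\varphi_n$ tends to $\varphi_4(\frac14,\frac14,\frac14,\frac14)=1$ when the point tends to $(\frac14,\frac14,\frac14,\frac14,0,\dots,0)$. So the set of values is $[\varphi_n^0,1)$.

If $x$ is regular, all $t_i$ in \eqref{eq:step} are equal, and \eqref{eq:step} reads $\varphi_n^0<\varphi_{n-1}^0$. The limit $e/\pi$ was computed after \eqref{eq:regular}. So $\varphi_n\ge\varphi_n^0>e/\pi$. The constant $e/\pi$ is best possible because $\varphi_n^0\to e/\pi$, and $1$ is best possible already for each fixed $n$.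
\end{proof}

For the bound in (2) we first use \eqref{eq:step} to reduce to pentagons. Majorization then singles out a one-parameter family of pentagons, along which $\varphi_5$ increases to a limit. In the limit the pentagons become flat, and a Taylor expansion gives the value.

\begin{proof}[Proof of (2): the bound]
\emph{Reduction to pentagons.} If $n\ge6$, apply \eqref{eq:step} repeatedly until five sides remain. In each step a shortest side disappears and each other $x_i$ is replaced by $x_i+x_n(\frac12-x_i)/\Sigma$. This is an increasing function of $x_i$, since $x_n<\Sigma$, and it is larger than $x_i$. So the order is preserved, and the five largest sides survive and grow (in case of ties, fix a decreasing order at the start and always remove the last side). Thus $\varphi_n(x)\le\varphi_5(y)$ for some $y\in X_5$ with all $y_i\ge\varepsilon$ (for $n=5$ take $y=x$).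

\emph{Reduction to one family.} Among such $y$ we look for the most spread-out ones: three entries equal to $\varepsilon$, and one entry as close to $\frac12$ as possible. For $0<\eta\le\frac32\varepsilon$ put
\[
z_\eta=\bigl(\tfrac12-\eta,\ \tfrac12-3\varepsilon+\eta,\ \varepsilon,\ \varepsilon,\ \varepsilon\bigr)\in X_5 .
\]
Its entries are in decreasing order: the first is at least the second because $\eta\le\frac32\varepsilon$, and the second is at least the third because $\varepsilon\le\frac18$. If moreover $\eta\le\frac12-\max y_i$, then $y\prec z_\eta$. Indeed the largest entry of $y$ is at most $\frac12-\eta$, and the sums of its two, three and four largest entries are at most $1-3\varepsilon$, $1-2\varepsilon$ and $1-\varepsilon$. Hence $\varphi_5(y)\le\varphi_5(z_\eta)$ by Theorem~\ref{thm:schur}. Decreasing $\eta$ is a transfer from the second entry to the first, with three other positive coordinates, so by Theorem~\ref{thm:transfer} $\varphi_5(z_\eta)$ strictly increases as $\eta\downarrow0$. Therefore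
\[
\varphi_5(y)<\Lambda:=\lim_{\eta\to0^+}\varphi_5(z_\eta).
\]
The limit of $z_\eta$ has an entry $\frac12$ and is not in $X_5$, so $\Lambda$ has to be found from the asymptotics of flat pentagons.

\emph{The pentagons flatten.} Let $\theta=M^{-1}(z_\eta)$. We use the function $q$ of \eqref{eq:q}; write $q_\eta$ for $x=z_\eta$ and $q_0$ for the limit point $z_0=(\frac12,\frac12-3\varepsilon,\varepsilon,\varepsilon,\varepsilon)$. For $0<s\le1$ we have $sx_i<1$ and, as $\arcsin w\le\frac\pi2w$ on $[0,1]$, also $\beta(s)\le\frac\pi2s(1-x_1)<\pi$. So $(0,1]\subset J$ in all these cases. By the monotonicity shown in the proof of Lemma~\ref{lem:bijection}, $q_0$ decreases strictly from its limit $1-2\cdot\frac12=0$ at $s=0$; hence $q_0(s)<0$ for $0<s\le1$. For such a fixed $s$, continuity gives $q_\eta(s)<0$ for all small $\eta$. Since $q_\eta$ is decreasing, its zero, which is $S$, is less than $s$. Thus $S\to0$ as $\eta\to0$, and with $\theta_1=\pi-\beta$ we have $\beta\to0$ and $\theta_i\to0$ for $i\ge2$.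

\emph{Computation of $\Lambda$.} Write $\theta_i=\beta t_i$ for $i\ge2$, so $\sum_{i\ge2}t_i=1$. Since $\sin\theta_i/\sin\beta$ is the ratio of the $i$th to the first entry of $z_\eta$, and all these angles tend to $0$,
\[
(t_2,t_3,t_4,t_5)\to(1-3v,v,v,v),\qquad v=2\varepsilon .
\]
With $D=1-\sum_{i\ge2}t_i^3$, Taylor expansion of the sine, in which the linear terms cancel because $\sum_{i\ge2}t_i=1$, gives
\begin{align*}
\alpha&=\tfrac12\Bigl(\sum_{i\ge2}\sin2\beta t_i-\sin2\beta\Bigr)=\tfrac23\beta^3D+O(\beta^5),\\
S-2\sin\theta_1&=\sum_{i\ge2}\sin\beta t_i-\sin\beta=\tfrac16\beta^3D+O(\beta^5).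
\end{align*}
Also $S\sim2\beta$, and $S-2\sin\theta_i\sim2\beta(1-t_i)$ for $i\ge2$. The limits of $D$ and of all $1-t_i$ are positive. Inserting this in \eqref{eq:phi} with $n=5$,
\[
\Lambda^2=\lim\frac{\frac49\beta^6D^2\,(2\beta)}{\frac16\beta^3D\,(2\beta)^4\prod_{i\ge2}(1-t_i)}=\lim\frac{D}{3\prod_{i\ge2}(1-t_i)} .
\]
Here $D\to1-(1-3v)^3-3v^3=9v-27v^2+24v^3$ and $\prod_{i\ge2}(1-t_i)\to3v(1-v)^3$, so
\[
\Lambda^2=\frac{9-27v+24v^2}{9(1-v)^3}
=1-\frac{3v^2-9v^3}{9(1-v)^3}=1-\frac{v^2(1-3v)}{3(1-v)^3}.
\]
With $v=2\varepsilon$ this is the stated bound.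
\end{proof}

\begin{proof}[Proof of (2): sharpness]
For $n=5$ the pentagons $z_\eta$ satisfy the constraint and $\varphi_5(z_\eta)\to\Lambda$. For $n\ge6$ take
\[
\bigl(\tfrac12-\eta-(n-5)\kappa,\ \tfrac12-3\varepsilon+\eta,\ \varepsilon,\varepsilon,\varepsilon,\ \kappa,\dots,\kappa\bigr)
\]
with small $\eta,\kappa>0$, whose fifth largest entry is $\varepsilon$. By continuity of $\varphi_n$ on $X_n$ and \eqref{eq:drop}, letting $\kappa\to0^+$ and then $\eta\to0^+$ gives values tending to $\Lambda$.
\end{proof}

\begin{proof}[Proof of (3)]
If $a_{(5)}/L_n\not\to0$, then $a_{(5)}\ge\varepsilon L_n$ along a subsequence, for some $\varepsilon\in(0,\frac18]$. Here $1-6\varepsilon>0$, so by (2) $\varphi_n^2$ stays below a constant less than $1$ along this subsequence.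

Conversely, let $a_{(5)}/L_n\to0$. The sum $\delta$ of the $n-4$ smallest $x_i$ is at most $(n-4)\,a_{(5)}/L_n$, so $\delta\to0$. Replace the four largest entries by their average and the others by theirs:
\[
w=\Bigl(\tfrac{1-\delta}4,\tfrac{1-\delta}4,\tfrac{1-\delta}4,\tfrac{1-\delta}4,\tfrac{\delta}{n-4},\dots,\tfrac{\delta}{n-4}\Bigr)\in X_n .
\]
Then $w\prec x$. Indeed, for $k\le4$ the sum of the $k$ largest entries of $w$ is $k$ times the average of the four largest $x_i$, which is at most the sum of the $k$ largest $x_i$. For $k>4$ the sum of the $n-k$ smallest entries of $w$ is $n-k$ times the average of the $n-4$ smallest $x_i$, which is at least the sum of the $n-k$ smallest $x_i$. By Theorems~\ref{thm:levy} and~\ref{thm:schur} and continuity on $X_n$,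
\[
1>\varphi_n(x)\ge\varphi_n(w)\longrightarrow\varphi_n\bigl(\tfrac14,\tfrac14,\tfrac14,\tfrac14,0,\dots,0\bigr)=1.\qedhere
\]
\end{proof}

\begin{thebibliography}{9}

\bibitem{Chouikha}
Abd Raouf Chouikha, \emph{Paul levy's Isoperimetric Problems on cyclic polygons}, arXiv:2607.07095 (2026).

\bibitem{MOA}
Marshall, Olkin, and Arnold, \emph{Inequalities: Theory of Majorization}.

\end{thebibliography}
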